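
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}

\title{Every irreducible shift of finite type is\\ flow equivalent to a renewal system}


\begin{abstract}
A renewal system is the shift space generated by all free concatenations of words from a finite list. We prove that every irreducible shift of finite type is flow equivalent to a renewal system. The words of the list can be taken of length at most $3$, or alternatively over a two-letter alphabet. The bound $3$ is sharp, and we determine which flow equivalence classes require maximal word length $1$, $2$ and $3$. The construction controls how many pairs of partial words spell the same string, and so realizes an integer matrix up to a rank-one perturbation. The sharpness rests on the fact that lists of words of length at most $2$ only give cyclic Bowen--Franks groups.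
\end{abstract}

\section{The question and the answer}

\subsection{Shift spaces, renewal systems, flow equivalence}

A \emph{shift space} is a nonempty closed subset $X\subseteq\mathcal A^{\mathbb Z}$ with $\sigma(X)=X$, where $\mathcal A$ is a finite alphabet, $\mathcal A^{\mathbb Z}$ has the product topology and $\sigma$ is the shift map. Different shift spaces may use different alphabets. A word \emph{occurs} in $X$ if it is a factor of some point of $X$. The space $X$ is a \emph{shift of finite type} (SFT) if it is the set of all biinfinite sequences avoiding some finite set of words. It is \emph{irreducible} if for any two words $u,w$ occurring in $X$ there is a (possibly empty) word $v$ such that $uvw$ occurs in $X$.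

Let $L$ be a finite nonempty set of nonempty words. The \emph{renewal system} $X(L)$ is the smallest shift space containing all biinfinite concatenations $\cdots w_{-1}w_0w_1\cdots$ with all $w_i\in L$; that is, it is the closure of the set of these sequences and all their shifts.

Two shift spaces are \emph{flow equivalent} if there is a homeomorphism between their suspension spaces (mapping tori) that maps flow lines onto flow lines and preserves the direction of the flow. Equivalently, and this is the form we use, flow equivalence is the equivalence relation generated by topological conjugacy and \emph{symbol expansion}: choose a letter $a$ and a new symbol $\bullet$, and replace each $a$ by $a\bullet$ in all points of $X$, taking all shifts of the resulting sequences. Thus flow equivalence forgets how long each symbol lasts and remembers only the order of events.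

We answer a question posed as a conjecture in \cite{Johansen}: \emph{is every irreducible SFT flow equivalent to a renewal system?} The alphabets may differ.

\subsection{Why the question is not obvious}

A renewal system is obtained from the full shift on the symbol set $L$ by writing out each symbol in letters. Since flow equivalence ignores lengths, the letters should not matter, and indeed they do not as long as every point can be cut into words of $L$ in only one way: then $X(L)$ is flow equivalent to the full shift on $|L|$ symbols (Lemma~\ref{lem:unique}). So lists without ambiguity give only one class for each size of $L$. Irreducible SFTs, in contrast, have a rich flow classification: by Franks' theorem, recalled in Section~\ref{sec:prelim}, an infinite irreducible SFT is determined up to flow equivalence by a finitely generated abelian group, its Bowen--Franks group, and a sign in $\{+,-,0\}$. A full shift on at least two symbols has cyclic group and negative sign. From this one might guess that the answer is no.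

Everything therefore depends on ambiguity: the same string can be cut into words of $L$ in several ways, and the coincidences change the count of the possible strings. We show that the coincidences can be prescribed one by one, and that this is enough.

\begin{theorem}\label{thm:A}
Every irreducible SFT is flow equivalent to a renewal system $X(L)$ in which all words of $L$ have length at most $3$. It is also flow equivalent to a renewal system over the alphabet $\{0,1\}$. Conversely, an SFT that is flow equivalent to a renewal system is irreducible.
\end{theorem}

The finite irreducible SFTs are the single periodic orbits. They form one flow equivalence class (Section~\ref{sec:prelim}), which we call \emph{trivial}. A nontrivial class of irreducible SFTs has a Bowen--Franks group $BF$ and a value of $\operatorname{sgn}\det(I-A)$, where $A$ is any irreducible matrix whose edge shift lies in the class. ``Cyclic'' includes the trivial group and $\mathbb Z$.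

\begin{theorem}\label{thm:B}
For a flow equivalence class $\mathcal C$ of irreducible SFTs let $\ell(\mathcal C)$ be the least $\ell$ such that some $X(L)\in\mathcal C$ has all words of $L$ of length at most $\ell$. Then
\begin{itemize}
\item $\ell(\mathcal C)=1$ if and only if $\mathcal C$ is trivial, or $BF$ is cyclic and $\det(I-A)<0$;
\item $\ell(\mathcal C)=2$ if and only if $\mathcal C$ is nontrivial, $BF$ is cyclic and $\det(I-A)\ge0$;
\item $\ell(\mathcal C)=3$ if and only if $\mathcal C$ is nontrivial and $BF$ is not cyclic.
\end{itemize}
\end{theorem}

In particular the bound $3$ in Theorem~\ref{thm:A} is sharp. (A renewal system that is flow equivalent to an irreducible SFT is itself an irreducible SFT, by Lemmas~\ref{lem:irr} and~\ref{lem:sft}, so it does not matter whether we ask for this in the definition of $\ell(\mathcal C)$.) Section~\ref{sec:example} shows the mechanism on two small lists. Sections~\ref{sec:construction} and~\ref{sec:algebra} turn it into a proof that all irreducible SFTs are covered, and Section~\ref{sec:rest} completes Theorem~\ref{thm:A}. Section~\ref{sec:short} treats words of length at most $2$ and proves Theorem~\ref{thm:B}.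

\section{Invariants and factorizations}\label{sec:prelim}

\subsection{The classification of irreducible SFTs}

For a nonnegative integer square matrix $A$ let $X_A$ be its \emph{edge shift}: the set of biinfinite paths in the directed graph with $A_{kl}$ edges from $k$ to $l$. The matrix is \emph{irreducible} if it is nonzero and this graph is strongly connected. For an integer $n\times n$ matrix $B$ write $\operatorname{coker}B=\mathbb Z^n/B\mathbb Z^n$, and put $BF(A)=\operatorname{coker}(I-A)$, the \emph{Bowen--Franks group}. Integer row and column operations do not change the isomorphism type of the cokernel. By the Smith normal form, $B$ and $B^T$ have isomorphic cokernels, so $BF(A)$ is isomorphic to the group with one generator $[k]$ for each vertex and the relations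
\begin{equation}\label{eq:rows}
[k]=\sum_{e\colon k\to l}[l]\qquad\text{(one summand for each edge $e$ starting at $k$).}
\end{equation}
If $BF(A)$ is finite, its order is $|\det(I-A)|$; it is infinite if and only if $\det(I-A)=0$.

We use two facts.
\begin{itemize}
\item[(F1)] Every irreducible SFT is conjugate to $X_A$ for some irreducible $A$. It is finite if and only if it is a single periodic orbit, if and only if $A$ is a cyclic permutation matrix \cite[Ch.~2]{LM}.
\item[(F2)] Let $A,B$ be irreducible and not permutation matrices. Then $X_A$ and $X_B$ are flow equivalent if and only if $BF(A)\cong BF(B)$ and $\operatorname{sgn}\det(I-A)=\operatorname{sgn}\det(I-B)$. This is Franks' theorem \cite{Franks}; the invariance is due to Parry--Sullivan and Bowen--Franks.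
\end{itemize}

For example, the full $n$-shift is $X_{(n)}$, with group $\mathbb Z/(n-1)$ and determinant $1-n$. Here and below $\mathbb Z/k$ means $\mathbb Z/k\mathbb Z$ for any integer $k$; it is $\mathbb Z$ for $k=0$ and trivial for $k=\pm1$.

\emph{The trivial class.} Repeated symbol expansion turns the fixed point $X(\{a\})$ into a periodic orbit of any given period, so all single periodic orbits are flow equivalent. They are not flow equivalent to an infinite shift space. Indeed, let $\hat X$ be a symbol expansion of $X$. The points $\hat x\in\hat X$ with $\hat x_0\neq\bullet$ correspond bijectively to the points of $X$, and those with $\hat x_0=\bullet$ are images under $\sigma$ of such points, so $|X|\le|\hat X|\le2|X|$. The trivial class has to be set apart because $A=(1)$ has $BF(A)=\mathbb Z$ and $\det(I-A)=0$, the same values as some infinite SFTs.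

\subsection{Points of a renewal system can be factored}

A \emph{factorization} of a sequence $x$ over $L$ is a set $C\subseteq\mathbb Z$ of cuts, unbounded in both directions, such that for consecutive elements $c<c'$ of $C$ the block $x_cx_{c+1}\cdots x_{c'-1}$ is in $L$. So $x$ has a factorization if and only if it is a shift of a concatenation of words of $L$. Although $X(L)$ was defined as a closure, the closure adds nothing.

\begin{lemma}\label{lem:compact}
Every point of $X(L)$ has a factorization over $L$.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be the set of letters occurring in $L$ and $\lambda$ the maximal length of a word in $L$. A set $C$ is a factorization of $x$ if and only if every interval of $\lambda$ integers meets $C$ and all blocks of $x$ between consecutive elements of $C$ are in $L$. These are conditions on windows of length at most $\lambda+1$, so the set of such pairs $(x,C)$ is closed in $(\mathcal B\times\{0,1\})^{\mathbb Z}$, and hence compact. Its projection to the first coordinate, which is the set of all shifts of concatenations, is therefore closed. So it equals its closure $X(L)$.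
\end{proof}

\begin{lemma}\label{lem:unique}
If every point of $X(L)$ has only one factorization over $L$, then $X(L)$ is flow equivalent to the full shift on $|L|$ symbols.
\end{lemma}

\begin{proof}
In the full shift with alphabet $L$, expand each symbol $w$ to $w^{(1)}w^{(2)}\cdots w^{(|w|)}$ with distinct new symbols. The resulting shift space $Y$ is flow equivalent to the full shift. Replacing $w^{(i)}$ by the $i$th letter of $w$ maps $Y$ onto $X(L)$, by Lemma~\ref{lem:compact}. A point of $Y$ is the same thing as a point of $X(L)$ together with a factorization, the cuts being the positions of the symbols $w^{(1)}$. So under our hypothesis the map is injective. A continuous shift-commuting bijection between compact shift spaces is a conjugacy.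
\end{proof}

\section{Collisions: two examples}\label{sec:example}

\begin{example}\label{ex:one}
Let $L=\{b,\,cb,\,bc,\,cbc\}$. Each word contains exactly one $b$, so it has the form $vbu$ with $v,u\in\{\varepsilon,c\}$, where $\varepsilon$ is the empty word. Between two consecutive letters $b$ of a concatenation stands $uv'$, where $u$ comes from the left word and $v'$ from the right one. There are four pairs $(u,v')$ but only three strings, $\varepsilon$, $c$ and $cc$, because $c=c\,\varepsilon=\varepsilon\,c$. Hence $X(L)$ consists of all sequences over $\{b,c\}$ with at most two consecutive letters $c$. This is the full $3$-shift with its symbols written as $b$, $bc$, $bcc$, so $X(L)=X(\{b,bc,bcc\})$ is flow equivalent to the full $3$-shift by Lemma~\ref{lem:unique}. Without ambiguity the four words would have given the full $4$-shift; one collision has lowered the count by $1$.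
\end{example}

With one letter $b$ we still get a full shift. With two of them, the counts form a matrix.

\begin{example}\label{ex:two}
Let
\[
L=\{b_k,\ c_kb_k,\ b_kc_k,\ c_kb_kc_k : k=1,2\}.
\]
Between consecutive letters $b_k$ and $b_l$ stands $uv$ with $u\in\{\varepsilon,c_k\}$ and $v\in\{\varepsilon,c_l\}$, and both factors can be chosen freely. If $k\ne l$ this gives the four strings $\varepsilon,c_k,c_l,c_kc_l$. If $k=l$ it gives only $\varepsilon,c_k,c_kc_k$. So $X(L)$ describes the paths in a graph with vertices $1,2$ and $M_{kl}$ edges from $k$ to $l$, where
\[
M=\begin{pmatrix}3&4\\4&3\end{pmatrix},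
\]
and the edges are stretched to paths of length $1$, $2$ or $3$. Hence $X(L)$ is flow equivalent to $X_M$. (Lemma~\ref{lem:collision} below gives the formal argument.) Since
\[
I-M=-2\begin{pmatrix}1&2\\2&1\end{pmatrix}
\]
and the last matrix has Smith normal form $\operatorname{diag}(1,3)$, we get $BF(M)\cong\mathbb Z/2\oplus\mathbb Z/6$, which is \emph{not cyclic}, and $\det(I-M)=-12$.
\end{example}

To see what happened, write $p=q=(2,2)^T$ for the numbers of choices of $u$ and $v$. Without collisions the matrix would be $pq^T$; the collisions subtract the identity, so that
\[
I-M=I-(pq^T-I)=2I-pq^T.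
\]
The right-hand side is a rank-one perturbation of $2I$. The group $\operatorname{coker}(2I)=(\mathbb Z/2)^2$ has survived as a summand, at the price of an unwanted summand $\mathbb Z/3$. There are two things to do. We have to prescribe collisions so that $2I$ is replaced by a matrix with any given cokernel; and we have to choose $p,q$ so that the rank-one perturbation adds nothing, and moreover gives the prescribed sign.

\section{Prescribing the collisions}\label{sec:construction}

A string of one letter is a product $uv$ in two ways exactly when the letter is allowed both as $u$ and as $v$. So to have $g_{kl}$ collisions between $b_k$ and $b_l$ we use $g_{kl}$ letters that may follow $b_k$ and may precede $b_l$. Extra letters, allowed on one side only, make the numbers of choices as large as we wish.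

\begin{lemma}\label{lem:collision}
Let $G=(g_{kl})$ be a nonnegative integer $n\times n$ matrix and let
\begin{equation}\label{eq:room}
p_k\ge1+\sum_lg_{kl},\qquad q_l\ge1+\sum_kg_{kl}
\end{equation}
be integers. Put $M=pq^T-G$, where $p=(p_k)$ and $q=(q_l)$ are column vectors. Then all entries of $M$ are positive, and there is a list $L$ of words of length at most $3$ such that $X(L)$ is an SFT flow equivalent to $X_M$.
\end{lemma}

\begin{proof}
We have $M_{kl}=p_kq_l-g_{kl}\ge(1+g_{kl})^2-g_{kl}>0$.

\emph{The list.} Take pairwise distinct letters
\[
b_k,\qquad c_{kl}^s\ (1\le s\le g_{kl}),\qquad
y_k^s\ \Bigl(1\le s\le p_k-1-\sum_lg_{kl}\Bigr),\qquad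
z_l^s\ \Bigl(1\le s\le q_l-1-\sum_kg_{kl}\Bigr).
\]
This is where \eqref{eq:room} is needed. Put
\[
J_k=\{\varepsilon\}\cup\{c_{kl}^s:l,s\}\cup\{y_k^s:s\},\qquad
I_l=\{\varepsilon\}\cup\{c_{kl}^s:k,s\}\cup\{z_l^s:s\},
\]
so that $|J_k|=p_k$, $|I_l|=q_l$ and $J_k\cap I_l=\{\varepsilon,c_{kl}^1,\dots,c_{kl}^{g_{kl}}\}$. Let
\[
L=\bigcup_{k}\{v\,b_k\,u: v\in I_k,\ u\in J_k\},\qquad W_{kl}=\{uv:u\in J_k,\ v\in I_l\}.
\]

\emph{The count.} Consider the map $(u,v)\mapsto uv$ from $J_k\times I_l$ onto $W_{kl}$. The empty word and each two-letter word have one preimage. A single letter $x\in W_{kl}$ has the preimage $(x,\varepsilon)$ if $x\in J_k$ and the preimage $(\varepsilon,x)$ if $x\in I_l$. So it has two preimages exactly when it is one of the $g_{kl}$ letters $c_{kl}^s$. Hence $|W_{kl}|=p_kq_l-g_{kl}=M_{kl}$.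

\emph{$X(L)$ is an SFT.} Let $X'$ be the set of sequences over our alphabet such that every window of length $3$ contains a $b$-letter, and such that whenever $b_kwb_l$ occurs and $w$ contains no $b$-letter, then $w\in W_{kl}$. Since such $w$ have length at most $2$, finitely many forbidden words suffice, and $X'$ is an SFT. We claim that $X(L)=X'$.

Each word of $L$ contains exactly one $b$-letter. So in a concatenation, the string between consecutive $b$-letters $b_k,b_l$ is $uv$ with $u\in J_k$, $v\in I_l$; it is in $W_{kl}$ and has length at most $2$. Thus concatenations lie in $X'$, and $X(L)\subseteq X'$ because $X'$ is closed and shift-invariant. Conversely, let $x\in X'$ have the successive $b$-letters $b_{k_i}$, $i\in\mathbb Z$, and let $w^{(i)}\in W_{k_ik_{i+1}}$ be the string between $b_{k_i}$ and $b_{k_{i+1}}$. Choose $u^{(i)}\in J_{k_i}$ and $v^{(i+1)}\in I_{k_{i+1}}$ with $w^{(i)}=u^{(i)}v^{(i+1)}$. Then $x$ is the concatenation of the words $v^{(i)}b_{k_i}u^{(i)}\in L$. The choices for different $i$ do not interfere, because $I_k$ and $J_k$ are combined freely in $L$.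

\emph{Flow equivalence.} Index the $M_{kl}$ edges from $k$ to $l$ in the graph of $M$ by the words $w\in W_{kl}$. Subdivide the edge $w$ into a path of $|w|+1$ edges, labeled $b_k,w_1,\dots,w_{|w|}$ in this order. Subdividing an edge is a symbol expansion of the edge shift, so the edge shift $Y$ of the new graph is flow equivalent to $X_M$. Reading labels is a continuous shift-commuting map from $Y$ onto $X'$. It is injective, because the positions of the $b$-letters and the words between them determine the path. So it is a conjugacy from $Y$ to $X'=X(L)$.
\end{proof}

\section{Realizing every group and sign}\label{sec:algebra}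

Put $H=I+G$. Then
\[
I-M=H-pq^T,
\]
and \eqref{eq:room} says that $p_k$ is at least the $k$th row sum of $H$, and $q_l$ at least the $l$th column sum of $H$. The matrix $H$ can be any nonnegative integer matrix with positive diagonal, so its cokernel is at our disposal. If $G=0$ (no collisions) and hence $H=I$, the next lemma with $c=p$, $r=q$ shows that the group is cyclic. In general it says that a rank-one perturbation is harmless, up to one cyclic summand, if $p$ and $q$ lie in the column and row lattices of $H$.

\begin{lemma}\label{lem:rankone}
Let $H$ be an integer $n\times n$ matrix, $c,r\in\mathbb Z^n$, $p=Hc$, $q=H^Tr$ and $S=q^Tc$. Then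
\[
\det(H-pq^T)=(1-S)\det H,\qquad
\operatorname{coker}(H-pq^T)\cong\mathbb Z/(1-S)\oplus\operatorname{coker}H.
\]
\end{lemma}

\begin{proof}
Reduce the matrix $\begin{pmatrix}1&q^T\\p&H\end{pmatrix}$ in two ways. First, for each $i$ subtract $p_i$ times the first row from row $i+1$, and then subtract multiples of the first column from the other columns; the result is $1\oplus(H-pq^T)$. Second, subtract from the first column the combination of the last $n$ columns with coefficients $c$. Since $p-Hc=0$ and $1-q^Tc=1-S$, this gives $\begin{pmatrix}1-S&q^T\\0&H\end{pmatrix}$. Now subtract from the first row the combination of the last $n$ rows with coefficients $r$; since $q^T-r^TH=0$, the result is $(1-S)\oplus H$. All operations have determinant $1$.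
\end{proof}

In Example~\ref{ex:two}, $H=2I$, $c=r=(1,1)^T$ and $S=4$, whence the extra summand $\mathbb Z/3$. To add nothing we choose $1-S=\pm1$, that is, $S=0$ or $S=2$; these two values give opposite signs of the determinant. The difficulty is positivity. The vectors $p=Hc$ and $q$ must have positive entries, so $c\ne0$, and $S=q^Tc=0$ requires $c$ to have a negative entry. For a diagonal $H$ with positive diagonal this is impossible, since then $Hc$ has a negative entry too. The remedy is to add to $H$ one block $U$ which does not change the cokernel and on which $Uc$ can be positive although $c$ is not.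

\begin{proposition}\label{prop:realize}
Let $\Gamma$ be a finitely generated abelian group. If $\Gamma$ is finite let $\epsilon\in\{+1,-1\}$ be arbitrary; if $\Gamma$ is infinite let $\epsilon=0$. There are $n\ge2$ and $G,p,q$ as in Lemma~\ref{lem:collision} such that $M=pq^T-G$ satisfies $BF(M)\cong\Gamma$ and $\operatorname{sgn}\det(I-M)=\epsilon$.
\end{proposition}

\begin{proof}
Write $\Gamma\cong\mathbb Z^\rho\oplus\bigoplus_{i=1}^m\mathbb Z/d_i$ with $d_i\ge2$ and $m,\rho\ge0$. Put
\[
E=\begin{pmatrix}1&1\\1&1\end{pmatrix},\quad
U=\begin{pmatrix}1&2\\1&1\end{pmatrix},\quad
H_0=\operatorname{diag}(d_1,\dots,d_m)\oplus E^{\oplus\rho},\quad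
H=H_0\oplus U.
\]
Since $\operatorname{coker}E\cong\mathbb Z$ and $\det U=-1$, we have $\operatorname{coker}H\cong\Gamma$. The diagonal of $H$ is positive, so $G=H-I$ is nonnegative. We choose $c$ and $r$ separately on the two parts.

\emph{On the coordinates of $H_0$} let all entries of $c$ and $r$ be $1$. Then $p=Hc$ and $q=H^Tr$ are exactly the row and column sums there, as \eqref{eq:room} allows. The contribution of these coordinates to $S=q^Tc$ is some integer $S_0$.

\emph{On the coordinates of $U$}, whose row sums are $3,2$ and whose column sums are $2,3$, let $c=(5,-1)^T$. Then
\[
p=U\begin{pmatrix}5\\-1\end{pmatrix}=\begin{pmatrix}3\\4\end{pmatrix},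
\]
which satisfies \eqref{eq:room}. Let $t$ be any integer, and let $q=(Q,\,5Q-t)^T$ with $Q\ge2$ so large that $5Q-t\ge3$; this satisfies \eqref{eq:room} too. Since $U$ is unimodular, $q=U^Tr$ for an integer vector $r$. The contribution to $S$ is $5Q-(5Q-t)=t$.

So $S=S_0+t$ can be any prescribed integer. By Lemma~\ref{lem:rankone}, applied to $I-M=H-pq^T$:
\begin{itemize}
\item If $\Gamma$ is finite and $\epsilon=-1$, take $S=0$: the cokernel is $\Gamma$ and the determinant is $\det H=-\prod d_i<0$.
\item If $\Gamma$ is finite and $\epsilon=+1$, take $S=2$: the cokernel is $\mathbb Z/(-1)\oplus\Gamma\cong\Gamma$ and the determinant is $-\det H=\prod d_i>0$.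
\item If $\Gamma$ is infinite, take $S=0$: the cokernel is $\Gamma$, so the determinant is $0$. \qedhere
\end{itemize}
\end{proof}

\begin{example}
For $\Gamma=\mathbb Z/2\oplus\mathbb Z/2$ and $\epsilon=-1$ we have $H_0=2I$, $S_0=4$, and $t=-4$, $Q=2$ are admissible. Then $p=(2,2,3,4)^T$, $q=(2,2,2,14)^T$ and
\[
M=pq^T-(H-I)=\begin{pmatrix}3&4&4&28\\4&3&4&28\\6&6&6&40\\8&8&7&56\end{pmatrix},\qquad \det(I-M)=\det H=-4.
\]
The list $L$ of Lemma~\ref{lem:collision} has $\sum_kp_kq_k=70$ words. Replacing the entry $14$ of $q$ by $12$ (that is, $t=-2$) gives $S=2$ and hence $\det(I-M)=+4$.
\end{example}

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:A}]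
Let $X$ be an irreducible SFT. If $X$ is finite, it is flow equivalent to $X(\{a\})$. Otherwise $X$ is conjugate to $X_A$ with $A$ irreducible and not a permutation matrix, by (F1). Apply Proposition~\ref{prop:realize} to $\Gamma=BF(A)$ and $\epsilon=\operatorname{sgn}\det(I-A)$. The matrix $M$ is positive of size at least $2$, so it is irreducible and not a permutation matrix. By (F2), $X_A$ is flow equivalent to $X_M$, and by Lemma~\ref{lem:collision}, $X_M$ is flow equivalent to some $X(L)$ with words of length at most $3$.
\end{proof}

\section{Two letters, and the converse}\label{sec:rest}

\begin{proof}[Proof of the second statement of Theorem~\ref{thm:A}]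
By the first statement it is enough to show that every renewal system $X(L)$ is flow equivalent to a renewal system over $\{0,1\}$. Let $s_1,\dots,s_N$ be the letters used in $L$ and let $\varphi(s_i)=10^i$, extended to words by concatenation. Expanding each $s_i$ to $s_it_{i,1}\cdots t_{i,i}$ with new symbols gives a shift space $\hat X$ flow equivalent to $X(L)$. The letter map $s_i\mapsto1$, $t_{i,j}\mapsto0$ is injective on $\hat X$, because the length of the run of zeros after each $1$ tells which $s_i$ has been read. So it is a conjugacy onto its image, which consists of all shifts of sequences $\varphi(x)$ with $x\in X(L)$. By Lemma~\ref{lem:compact}, these are the shifts of concatenations of words of $\varphi(L)$; applying the lemma to $\varphi(L)$, we see that the image is $X(\varphi(L))$.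
\end{proof}

Two letters are needed, since over one letter there is only the fixed point.

For the last statement of Theorem~\ref{thm:A}, and later for Theorem~\ref{thm:B}, we need that irreducibility and finite type are invariant under flow equivalence. For a symbol expansion $\hat X$ of $X\subseteq\mathcal A^{\mathbb Z}$ at the letter $a$ we put $\eta(a)=a\bullet$ and $\eta(b)=b$ for $b\in\mathcal A$, $b\neq a$, and extend $\eta$ to words and sequences by concatenation. Thus $\hat X$ consists of all shifts of the sequences $\eta(x)$, $x\in X$, and deleting the symbols $\bullet$ undoes $\eta$.

\begin{lemma}\label{lem:irr}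
Renewal systems are irreducible, and irreducibility of shift spaces is invariant under flow equivalence.
\end{lemma}

\begin{proof}
If $u,w$ occur in $X(L)$ then, by Lemma~\ref{lem:compact}, they are factors of finite concatenations $\alpha=\alpha_1u\alpha_2$ and $\beta=\beta_1w\beta_2$ of words of $L$. The concatenation $\alpha\beta$ occurs in $X(L)$, hence so does $u(\alpha_2\beta_1)w$.

For the invariance under conjugacy, note that $X$ is irreducible if and only if for all nonempty open $V,V'\subseteq X$ there is $n\ge0$ with $\sigma^nV\cap V'\ne\emptyset$, a property preserved by conjugacy. Indeed, if $X$ is irreducible, choose words $u,w$ of length $2k+1$ occurring in $X$ such that $V$ contains all points $x$ of $X$ with $x_{-k}\cdots x_k=u$, and $V'$ all those with $x_{-k}\cdots x_k=w$. If $uvw$ occurs, we can take $n=2k+1+|v|$. Conversely, given words $u,w$ occurring in $X$, let $V$ be the set of points of $X$ in which $u$ starts at position $0$ and $V'$ the set of those in which $w$ starts at position $|u|$. A point $x\in V$ with $\sigma^nx\in V'$, $n\ge0$, contains $uvw$ with $|v|=n$.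

Now let $\hat X$ be a symbol expansion of $X$. If $X$ is irreducible and $\hat u,\hat w$ occur in $\hat X$, then they are factors of $\eta(u)$ and $\eta(w)$ for words $u,w$ occurring in $X$. Some $uvw$ occurs in $X$, so $\eta(u)\eta(v)\eta(w)$ occurs in $\hat X$ and contains $\hat u$, followed later by $\hat w$ without overlap. Conversely, if $\hat X$ is irreducible and $u,w$ occur in $X$, then some $\eta(u)\hat v\eta(w)$ occurs in $\hat X$. Deleting the symbols $\bullet$ gives a word $uvw$ occurring in $X$.
\end{proof}

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:irr}, every shift space that is flow equivalent to a renewal system is irreducible.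
\end{proof}

\begin{lemma}\label{lem:sft}
A shift space that is flow equivalent to an SFT is an SFT.
\end{lemma}

\begin{proof}
\emph{Conjugacy.} Let $\varphi\colon X\to Y$ be a conjugacy with inverse $\psi$, and let $X$ be given by forbidden words of length at most $m$. As $\varphi$ and $\psi$ are continuous and commute with the shift, there is $k$ such that $\varphi(x)_i$ depends only on $x_{i-k}\cdots x_{i+k}$, and $\psi(y)_i$ only on $y_{i-k}\cdots y_{i+k}$. Let $y$ be a sequence all of whose factors of length $m+4k+1$ occur in $Y$. The local rule of $\psi$ can be applied to $y$ and gives a sequence $x$. Its factors of length $m$ come from words of length $m+2k$ occurring in $Y$, so they occur in $X$, and hence $x\in X$. Applying the local rule of $\varphi$ to $x$ gives back $y$, since this can be checked on windows of $y$ of length $4k+1$, which occur in $Y$. So $y=\varphi(x)\in Y$. Therefore $Y$ is given by forbidding the words of length $m+4k+1$ that do not occur in $Y$.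

\emph{Symbol expansion.} Let $X\subseteq\mathcal A^{\mathbb Z}$ be given by a finite set of forbidden words. A sequence over $\mathcal A\cup\{\bullet\}$ in which each $a$ is followed by $\bullet$ and each $\bullet$ is preceded by $a$ is a shift of $\eta(x)$ for some $x\in\mathcal A^{\mathbb Z}$, and a word $u$ occurs in $x$ if and only if $\eta(u)$ occurs in $\eta(x)$. So $\hat X$ is given by the two stated conditions and by forbidding $\eta(u)$ for all forbidden words $u$ of $X$; it is an SFT. Conversely, let $\hat X$ be given by forbidden words of length at most $m$. A sequence $x\in\mathcal A^{\mathbb Z}$ is in $X$ if and only if $\eta(x)\in\hat X$. Every factor of $\eta(x)$ of length at most $m$ is contained in $\eta(v)$ for some factor $v$ of $x$ of length $m$. So $X$ is given by forbidding those words $v$ of length $m$ for which $\eta(v)$ contains a forbidden word of $\hat X$.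
\end{proof}

\section{Words of length at most two}\label{sec:short}

\subsection{Length one}\label{sub:one}

If all words of $L$ have length $1$, then $X(L)$ is the full shift on $|L|=n$ letters. It is trivial for $n=1$. For $n\ge2$ its group is $\mathbb Z/(n-1)$ and its determinant is $1-n<0$. By (F2), these are exactly the trivial class and the classes with cyclic $BF$ and $\det(I-A)<0$.

\subsection{Length two realizes all cyclic groups}

With words of length $2$, the simplest ambiguity is a letter which can be attached to either of its neighbors. One such letter suffices.

\begin{proposition}\label{prop:two}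
Let $i,j\ge1$ and let
\[
L=\{c_1,\dots,c_i,\ d_1,\dots,d_j\}\cup\{c_1b,\dots,c_ib\}\cup\{bd_1,\dots,bd_j\}
\]
with distinct letters. Then $X(L)$ is an infinite irreducible SFT. It is conjugate to $X_B$ for an irreducible matrix $B$ such that $BF(B)$ is cyclic and $\det(I-B)=(i-2)(j-2)-3$.
\end{proposition}

With $i=3$ and $j=d+5$ the determinant equals $d$. So for every $d\ge1$ the class with group $\mathbb Z/d$ and positive sign, and, with $d=0$, the nontrivial class with group $\mathbb Z$ and sign $0$, contain a renewal system with words of length at most $2$.

\begin{proof}
Call the letters $c_k$ and $d_k$ simply $c$'s and $d$'s. Let $X'$ be the SFT of all sequences in which each $b$ is immediately preceded by a $c$ or immediately followed by a $d$. Concatenations of words of $L$ lie in $X'$, so $X(L)\subseteq X'$. Conversely, let $x\in X'$. Join each $b$ to its left neighbor if that is a $c$, and otherwise to its right neighbor, which is a $d$. No letter is used by two $b$'s, since it would have to be both a $c$ and a $d$. The remaining letters are words of $L$ by themselves, so $x$ is a concatenation. Hence $X(L)=X'$.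

\emph{A graph for $X'$.} To decide what may come next one has to remember whether the last letter is a $c$, which can serve a following $b$, or a $b$ still waiting for a $d$. So let the states be $s_c$ (the last letter is a $c$), $s_b$ (the last letter is a $b$ not preceded by a $c$) and $s_0$ (all other cases), with edges
\[
\begin{array}{ll}
\text{from }s_0:& \text{each }d\text{ to }s_0,\quad\text{each }c\text{ to }s_c,\quad b\text{ to }s_b;\\
\text{from }s_c:& \text{each }d\text{ to }s_0,\quad\text{each }c\text{ to }s_c,\quad b\text{ to }s_0;\\
\text{from }s_b:& \text{each }d\text{ to }s_0.
\end{array}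
\]
In any path the state is determined by the last two labels as described. Indeed, $d$'s lead only to $s_0$, while $c$'s lead only to $s_c$ and are the only labels leading there. So a $b$ preceded by a $c$ is read from $s_c$ and leads to $s_0$; a $b$ not preceded by a $c$ is not read from $s_c$, so it is read from $s_0$ and leads to $s_b$. Since edges with the same source have different labels, the labels determine the path. They form a point of $X'$: a $b$ read from $s_c$ is preceded by a $c$, and a $b$ read from $s_0$ leads to $s_b$ and is followed by a $d$. Conversely, let $x\in X'$ and assign to each position the state given by the two preceding letters. Then $x_n$ labels an edge from the state at $n$ to the state at $n+1$. At $s_c$ this holds for every letter, since a $b$ read there is preceded by a $c$. At $s_0$ it holds too, since there $x_{n-1}$ is not a $c$, and so $x_n=b$ leads to $s_b$. At $s_b$ the definition of $X'$ forces $x_n$ to be a $d$. So reading labels is a conjugacy from the edge shift of the graph to $X'$.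

\emph{The invariants.} In the order $s_0,s_c,s_b$ the adjacency matrix is
\[
B=\begin{pmatrix}j&i&1\\j+1&i&0\\j&0&0\end{pmatrix},
\]
which is irreducible and not a permutation matrix. So $X(L)$ is an infinite irreducible SFT. Expanding along the last column,
\[
\det(I-B)=-\det\begin{pmatrix}-(j+1)&1-i\\-j&0\end{pmatrix}+\det\begin{pmatrix}1-j&-i\\-(j+1)&1-i\end{pmatrix}
=j(i-1)+(1-2i-j),
\]
which is $(i-2)(j-2)-3$. The relations \eqref{eq:rows} are
\[
[s_0]=j[s_0]+i[s_c]+[s_b],\qquad[s_c]=(j+1)[s_0]+i[s_c],\qquad[s_b]=j[s_0].
\]
Subtracting the first from the second gives $[s_c]-[s_0]=[s_0]-[s_b]$, so $[s_c]=(2-j)[s_0]$ and $[s_b]=j[s_0]$: the group is generated by $[s_0]$.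
\end{proof}

\subsection{Length two forces a cyclic group}

In the last proof the group was cyclic because every state could be expressed through the state $s_0$ in which nothing is pending. This is not an accident: if words have length at most $2$, at most one letter is pending at any time, and after it the future is free again.

\begin{proposition}\label{prop:cyclic}
If all words of $L$ have length at most $2$ and $X=X(L)$ is an infinite SFT, then its Bowen--Franks group is cyclic.
\end{proposition}

The proof, which takes the rest of this subsection, computes the group from a graph whose vertices are the sets of possible futures. We fix the notation. Let $\mathcal B$ be the set of letters occurring in $L$. Let $T=L\cap\mathcal B$ be the set of letters that are words by themselves, and $N=\mathcal B\setminus T$. For letters $y,z$, ``$yz\in L$'' means that the two-letter word $yz$ is in $L$. Let $\Lambda$ and $R$ be the sets of left-infinite and of right-infinite concatenations of words of $L$. For $y\in\mathcal B$ put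
\[
P_y=\{zr: z\in\mathcal B,\ yz\in L,\ r\in R\},\qquad Q_y=R\cup P_y.
\]
So $R$ is the set of free futures, and $P_y$ is the set of futures if $y$ is the first letter of an unfinished word. For a left ray $x^-=\cdots x_{-2}x_{-1}$ occurring in $X$, that is, being the left half of a point of $X$, let
\[
f(x^-)=\{r: x^-r\in X\}\ne\emptyset
\]
be its \emph{follower set}. Let $V$ be the set of all follower sets. For a set $Z$ of right rays and a letter $a$ put $Za=\{r:ar\in Z\}$, and define $Zw$ for a word $w$ by reading its letters one after another. Then $f(x^-)a=f(x^-a)$ if $x^-a$ occurs in $X$, and $f(x^-)a=\emptyset$ otherwise. So if $Z\in V$ and $Za\neq\emptyset$, then $Za\in V$.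

\subsubsection*{The follower sets}

Let $x^-$ occur in $X$ and let $y=x_{-1}$. By Lemma~\ref{lem:compact}, $r\in f(x^-)$ if and only if $x^-r$ has a factorization. Either there is a cut just before $r$, or the word across this place is $yz$ with $z$ the first letter of $r$. Hence
\begin{equation}\label{eq:follower}
f(x^-)=\bigl(R\ \text{ if }x^-\in\Lambda\bigr)\ \cup\ \bigl(P_y\ \text{ if }\cdots x_{-3}x_{-2}\in\Lambda\bigr),
\end{equation}
where a set is omitted if its condition fails. So $f(x^-)\in\{R,P_y,Q_y\}$. If $y\in T$ and $\cdots x_{-3}x_{-2}\in\Lambda$, then also $x^-\in\Lambda$. Therefore every element of $V$ is $R$, or $Q_y$ for some $y$, or $P_y$ for some $y\in N$. These sets need not be distinct. In particular $V$ is finite.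

For the list in Proposition~\ref{prop:two}, for instance, $T$ consists of the $c$'s and $d$'s, $N=\{b\}$, and the states $s_0,s_c,s_b$ are the follower sets $R$, $Q_c$ (the same for all $c$'s) and $P_b$.

\subsubsection*{The graph of follower sets}

Let $K$ be the labeled graph with vertex set $V$ and an edge from $Z$ to $Za$ with label $a$ whenever $Z\in V$ and $Za\ne\emptyset$. Every vertex has an outgoing edge, because follower sets are nonempty. Every vertex has an incoming edge, because $f(y^-a)=f(y^-)a$.

Here the hypothesis that $X$ is an SFT enters. Let $m\ge1$ be such that $X$ is given by forbidden words of length at most $m+1$. An occurrence of a forbidden word in $x^-r$ which is not contained in $x^-$ lies in the last $m$ letters of $x^-$ followed by $r$. Hence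
\begin{equation}\label{eq:memory}
f(x^-)\text{ depends only on the last $m$ letters of }x^-.
\end{equation}

\emph{Reading labels is a conjugacy from the edge shift $X_K$ to $X$.} Consider a biinfinite path with vertices $Z_i$ and labels $x_i$, the edge labeled $x_i$ going from $Z_i$ to $Z_{i+1}$. If $Z_i=f(y^-)$, then $y^-x_i\cdots x_{j-1}$ occurs in $X$ for every $j>i$. So all factors of $x$ occur in $X$, and $x\in X$. Moreover, by \eqref{eq:memory},
\[
Z_{i+m}=f(y^-x_i\cdots x_{i+m-1})=f(\cdots x_{i+m-2}\,x_{i+m-1}),
\]
so the labels determine the vertices, hence the path. Every $x\in X$ is obtained, from the vertices $Z_i=f(\cdots x_{i-2}x_{i-1})$.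

By Lemma~\ref{lem:irr}, $X$ is irreducible, hence so is $X_K$. Since every vertex of $K$ has incoming and outgoing edges, every edge of $K$ occurs in $X_K$, and it follows that $K$ is strongly connected. As $X$ is infinite, the adjacency matrix of $K$ is not a permutation matrix. Hence by \eqref{eq:rows} the Bowen--Franks group of $X$ is isomorphic to the group $\Gamma$ with generators $[Z]$, $Z\in V$, and relations
\begin{equation}\label{eq:gamma}
[Z]=\sum_{a\in\mathcal B}[Za],\qquad\text{where }[\emptyset]:=0.
\end{equation}
We want to show that $[R]$ generates $\Gamma$. For this $R$ has to be a vertex, so we first dispose of the case where it is not.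

\subsubsection*{Case 1: $R\notin V$}

Let $x^-$ occur in $X$ and let $y$ be its last letter. Suppose that $x^-\notin\Lambda$. Then $f(x^-)=P_y\neq\emptyset$ by \eqref{eq:follower}. Choosing $z$ with $yz\in L$ we get $f(x^-z)=P_yz=R\in V$, a contradiction. So $x^-\in\Lambda$, and \eqref{eq:follower} gives $f(x^-)\in\{R,Q_y\}$. Since $R\notin V$, we have $f(x^-)=Q_y\ne R$, and therefore $P_y\ne\emptyset$. Every letter of $\mathcal B$ is the last letter of an occurring left ray, so $P_a\neq\emptyset$ for all $a\in\mathcal B$.

Thus for every occurring $x^-$ and every $a\in\mathcal B$ there is a word $az\in L$, and $x^-\in\Lambda$ gives $x^-azr\in X$ for $r\in R$. So $x^-a$ occurs. By induction all words over $\mathcal B$ occur in $X$, hence $X=\mathcal B^{\mathbb Z}$. Its group is $\mathbb Z/(|\mathcal B|-1)$, which is cyclic.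

\subsubsection*{Case 2: $R\in V$}

We compute the edges of $K$. A ray $ar$ is in $R$ if and only if $a\in L$ and $r\in R$, or $r\in P_a$. Further, $ar\in P_y$ if and only if $ya\in L$ and $r\in R$. This gives
\begin{align*}
Ra&=Q_a\ \ (a\in T),\qquad Ra=P_a\ \ (a\in N);\\
P_ya&=R\ \ \text{if }ya\in L,\qquad P_ya=\emptyset\ \ \text{otherwise};\\
Q_ya&=Ra\cup P_ya=\begin{cases}Q_a&\text{if }a\in T,\\Q_a&\text{if }a\in N\text{ and }ya\in L,\\P_a&\text{if }a\in N\text{ and }ya\notin L.\end{cases}
\end{align*}
(For $a\in T$ the set $Ra=Q_a$ already contains $R$.) Since $R\in V$, it follows that $Q_a\in V$ for $a\in T$, and that $P_a\in V$ or $P_a=\emptyset$ for $a\in N$. So in $\Gamma$ the relations \eqref{eq:gamma} give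
\begin{equation}\label{eq:RP}
[R]=\sum_{a\in T}[Q_a]+\sum_{a\in N}[P_a],\qquad [P_a]=t_a[R]\quad(a\in N),
\end{equation}
where $t_a$ is the number of $z$ with $az\in L$ (if $P_a=\emptyset$, then $t_a=0$). If $Q_y\in V$, the relation for $Q_y$ differs from the one for $R$ only in the letters $a\in N$ with $ya\in L$, so
\begin{equation}\label{eq:Q}
[Q_y]=[R]+\sum_{a\in N,\ ya\in L}\bigl([Q_a]-[P_a]\bigr).
\end{equation}
By \eqref{eq:RP} the elements $[P_a]$, $a\in N$, are multiples of $[R]$. Formula \eqref{eq:Q} expresses $[Q_y]$ through other elements $[Q_a]$, but only those with $a\in N$. Let $N^*=\{a\in N:Q_a\in V\}$. If $Q_y\in V$, $a\in N$ and $ya\in L$, then $Q_a=Q_ya\in V$, so $a\in N^*$. Let $D$ be the directed graph on $N^*$ with an edge $y\to a$ whenever $ya\in L$. If $D$ has no cycles, we are done by recursion. A cycle could make the recursion run in a circle, and it is here that finite memory helps.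

\begin{lemma}\label{lem:cycle}
If $y_1\in N^*$ lies on a cycle of $D$, then $Q_{y_1}=R$.
\end{lemma}

\begin{proof}
Let the cycle be $y_1\to y_2\to\cdots\to y_s\to y_1$, $s\ge1$, and let $w=y_2\cdots y_sy_1$ (so $w=y_1$ if $s=1$). Reading $w$ from $Q_{y_1}$ leads through $Q_{y_2},\dots,Q_{y_s}$ back to $Q_{y_1}$, hence $Q_{y_1}w^{2m}=Q_{y_1}$. On the other hand, all letters of $w$ are in $N$, and any two consecutive letters of $w^{2m}$ form a word of $L$. So reading $w^{2m}$ from $R$ we alternate between nonempty sets $P_\cdot$ and $R$, that is,
\[
R\to P_\cdot\to R\to P_\cdot\to\cdots,
\]
and as the length of $w^{2m}$ is even, $Rw^{2m}=R$. Now $Q_{y_1}=f(x^-)$ and $R=f(z^-)$ for some left rays $x^-,z^-$ occurring in $X$. Hence $Q_{y_1}=f(x^-w^{2m})$ and $R=f(z^-w^{2m})$. As $w^{2m}$ has length at least $m$, these are equal by \eqref{eq:memory}.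
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:cyclic}]
By Lemma~\ref{lem:cycle}, $[Q_a]=[R]$ for all $a\in N^*$ on cycles of $D$. The vertices of $D$ on no cycle span an acyclic graph. So we can go through them in an order in which every vertex comes after those of its successors that lie on no cycle, and \eqref{eq:Q} gives inductively $[Q_a]\in\mathbb Z[R]$, the subgroup generated by $[R]$, for all $a\in N^*$. Once this is known, \eqref{eq:Q} also gives $[Q_y]\in\mathbb Z[R]$ for $y\in T$. As every element of $V$ is $R$, or $P_y$ with $y\in N$, or some $Q_y$ with $y\in T\cup N^*$, the group $\Gamma$ is generated by $[R]$.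
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The classes with $\ell=1$ were determined in Section~\ref{sub:one}. Let $\mathcal C$ be any class with $\ell(\mathcal C)\le2$ and let $X(L)\in\mathcal C$ have words of length at most $2$. By Lemmas~\ref{lem:irr} and~\ref{lem:sft}, $X(L)$ is an irreducible SFT. If it is finite, it is a single periodic orbit, and $\mathcal C$ is trivial. If it is infinite, $BF$ is cyclic by Proposition~\ref{prop:cyclic}. Conversely, the trivial class and the classes with cyclic $BF$ and $\det(I-A)<0$ have $\ell=1$. A nontrivial class with cyclic $BF$ and $\det(I-A)\ge0$ has $\ell\le2$ by Proposition~\ref{prop:two} and (F2), and $\ell\neq1$, so $\ell=2$. By Theorem~\ref{thm:A} all classes have $\ell\le3$. So $\ell=3$ exactly for the nontrivial classes with noncyclic $BF$.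
\end{proof}

\begin{remark}
The renewal system of Example~\ref{ex:two}, generated by eight words, has Bowen--Franks group $\mathbb Z/2\oplus\mathbb Z/6$. By Theorem~\ref{thm:B} no list of words of length at most $2$ generates a shift space flow equivalent to it. The same holds for the two classes with group $\mathbb Z/2\oplus\mathbb Z/2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Franks}
Franks, \emph{Flow equivalence of subshifts of finite type}, Ergodic Theory Dynam.\ Systems \textbf{4} (1984).

\bibitem{Johansen}
Rune Johansen, \emph{On Flow Equivalence of Sofic Shifts}, arXiv:1210.3048 (2012).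

\bibitem{LM}
Lind and Marcus, \emph{An Introduction to Symbolic Dynamics and Coding}.

\end{thebibliography}

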